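\title{Strongly essential flows and flatness of irreducible parabolic geometries}

\begin{abstract}
Consider an irreducible parabolic geometry and a flow of local automorphisms that fixes a point $x_0$, has trivial differential there, and is nontrivial near $x_0$. We prove that the curvature vanishes on an open set whose closure contains $x_0$. First, the invariance of the harmonic curvature gives a linear equation for its lowest Taylor term at $x_0$, and Kostant's theorem together with $\mathfrak{sl}_2$-theory shows that this equation has only the zero solution. Second, the flow carries an open set of points toward fixed points of the same type while distorting frames only polynomially, and this spreads the vanishing from jets to an open set. Real-analytic geometries and projective structures are flat on a full neighborhood of $x_0$; a smooth Lorentzian conformal example shows that in general they need not be.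
\end{abstract}

\section{Introduction}

An isometry of a connected Riemannian manifold that fixes a point and has identity differential there is the identity. Projective and conformal structures allow more: the maps $x\mapsto x/(1+tx_1)$ send lines of $\mathbb R^n$ to lines, fix the origin, and have identity differential there. This paper determines what the existence of such a flow implies for the curvature of the structure, for the class of geometries that contains the projective and the conformal ones. All data are $C^\infty$ unless said otherwise.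

\subsection{The question}

Let $G$ be a Lie group whose Lie algebra $\mathfrak g$ is real simple (possibly a complex simple Lie algebra regarded as real), and let $P<G$ be a parabolic subgroup with abelian unipotent radical. Then $\mathfrak g$ is $|1|$-graded,
\[
\mathfrak g=\mathfrak g_{-1}\oplus\mathfrak g_0\oplus\mathfrak g_1,\qquad [\mathfrak g_i,\mathfrak g_j]\subset\mathfrak g_{i+j},\qquad \mathfrak g_{\pm1}\neq0,
\]
and $P$ has Lie algebra $\mathfrak p=\mathfrak g_0\oplus\mathfrak g_1$. A \emph{Cartan geometry} modeled on $G/P$ on a connected manifold $M$ is a principal $P$-bundle $\pi:B\to M$ with a form $\omega\in\Omega^1(B,\mathfrak g)$ such that each $\omega_b:T_bB\to\mathfrak g$ is a linear isomorphism, $R_p^*\omega=\operatorname{Ad}(p^{-1})\omega$ for $p\in P$, and $\omega(\zeta_A)=A$ for the fundamental vector field $\zeta_A$ of $A\in\mathfrak p$. Its curvature is $K=d\omega+\frac12[\omega,\omega]$, and the geometry is \emph{locally flat}, or \emph{flat}, on an open set $U\subset M$ if $K$ vanishes over $U$. The model $G\to G/P$ with the left-invariant Maurer--Cartan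 form is flat, and a flat geometry is locally isomorphic to the model. An \emph{irreducible parabolic geometry} of type $(G,P)$ is a Cartan geometry modeled on $G/P$ that is \emph{normal}; this is the linear condition on the curvature recalled in Section~\ref{sec:curv}. Conformal semi-Riemannian, projective, almost c-projective, almost quaternionic and almost Grassmannian structures are examples.

A local automorphism is a local diffeomorphism of $M$ that lifts to a local bundle automorphism of $B$ preserving $\omega$. An \emph{infinitesimal automorphism} is a vector field $\eta$ on $M$ that lifts to a $P$-invariant vector field $\tilde\eta$ on $B$ with $\mathcal L_{\tilde\eta}\omega=0$ (the lift is unique, see Remark~\ref{rem:lift}); the local flows of $\eta$ and $\tilde\eta$ are both written $\varphi^t$. The flow of $\eta$ is \emph{strongly essential} at $x_0\in M$ if each $\varphi^t$ fixes $x_0$ and has identity differential there, and $\eta$ does not vanish identically on any neighborhood of $x_0$. Equivalently, $\eta$ has a higher-order zero at $x_0$: it vanishes there together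 with its first derivatives, but not identically near $x_0$.

The model carries such flows. Let $0\ne Z\in\mathfrak g_1$ and let $e^{tZ}$ act on $G$ from the left. The generating field is right-invariant, and $\omega(\tilde\eta)(g)=\operatorname{Ad}(g^{-1})Z$. Since $\mathfrak g_{-2}=0$,
\[
\operatorname{Ad}(e^{-X})Z=Z+[Z,X]+\tfrac12[[Z,X],X]\qquad(X\in\mathfrak g_{-1}),
\]
with the three terms in $\mathfrak g_1$, $\mathfrak g_0$, $\mathfrak g_{-1}$. As $\mathfrak g_{-1}$ is abelian, the Maurer--Cartan form pulls back under $X\mapsto e^X$ to the identity of $\mathfrak g_{-1}$. So in the chart $X\mapsto e^XP$ around $o=eP$ the field on $G/P$ is the homogeneous quadratic field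
\begin{equation}\label{eq:model}
\eta_Z(X)=\tfrac12[[Z,X],X].
\end{equation}
If $\eta_Z(X)=-X$, the ray through $X$ is invariant and the flow moves $sX$ to $\frac{s}{1+ts}X$, toward the fixed point. A tensor that is invariant under a contracting flow and bounded near the limit tends to vanish, so one expects that on a curved geometry such a flow forces flatness near $x_0$. But the contraction is slow, some directions are not contracted, and the contracted rays may fill only a thin set. It is therefore not evident on how large a set flatness should be expected. The following question comes from the work of Melnick and Neusser \cite{MN}.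

\medskip
\noindent\textbf{Question.} \emph{If an irreducible parabolic geometry admits a strongly essential flow fixing $x_0$, must there be an open set $U\subset M$ with $x_0\in\overline U$ on which the geometry is locally flat?}

\subsection{Results}

The answer is yes.

\begin{theorem}\label{thm:A}
Let $(B\to M,\omega)$ be an irreducible parabolic geometry of type $(G,P)$, with $\mathfrak g$ real simple (possibly a complex simple Lie algebra regarded as real). Suppose that it admits a strongly essential flow fixing $x_0$. Then there is an open set $U\subset M$ with $x_0\in\overline U$ on which the geometry is locally flat.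
\end{theorem}

It suffices that $\eta$ be defined on a connected neighborhood of $x_0$: one replaces $M$ by that neighborhood.

For $A\in\mathfrak g$ let $\widetilde A=\omega^{-1}(A)$ be the vector field on $B$ with $\omega(\widetilde A)\equiv A$, and let $\exp(b,A)$ be the time-one flow of $\widetilde A$ from $b$, when defined. Write $\mathfrak c(Z)$ for the centralizer of $Z$ in $\mathfrak g$. An \emph{$\mathfrak{sl}_2$-triple} $(Z,H,X)$ consists of nonzero elements with $[Z,X]=H$, $[H,Z]=2Z$, $[H,X]=-2X$. We say that $K$ vanishes to infinite order at $x\in M$ if it has zero Taylor series at every point of $\pi^{-1}(x)$.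

\begin{theorem}\label{thm:B}
In the setting of Theorem~\ref{thm:A}, fix $b_0\in\pi^{-1}(x_0)$ and put $Z=\omega(\tilde\eta)(b_0)$. Then $0\ne Z\in\mathfrak g_1$, and the following hold.
\begin{enumerate}
\item[(1)] There exist $\mathfrak{sl}_2$-triples $(Z,H,X)$ with $X\in\mathfrak g_{-1}$ and $H=[Z,X]\in\mathfrak g_0$. For any such triple and any $s\neq0$ such that $\exp(b_0,s'X)$ is defined for all $s'$ between $0$ and $s$, the geometry is flat on a neighborhood of $\pi(\exp(b_0,sX))$. The same holds with $b_0$ replaced by $\exp(b_0,Y)$, for any $Y\in\mathfrak c(Z)$ for which this point is defined.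
\item[(2)] The curvature $K$ vanishes to infinite order at $x_0$, and at all points $\pi(\exp(b_0,Y))$ with $Y\in\mathfrak c(Z)$.
\item[(3)] Consider a real-analytic irreducible parabolic geometry on a connected manifold $M$. If some point of $M$ has a neighborhood carrying an infinitesimal automorphism that generates a strongly essential flow fixing that point, then the geometry is locally flat on all of $M$. Conversely, if the geometry is locally flat, then every point of $M$ has a neighborhood carrying such an infinitesimal automorphism. (It need not extend to all of $M$.)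
\item[(4)] If $\mathbb R\cdot\{X\in\mathfrak g_{-1}:(Z,[Z,X],X)\text{ is an }\mathfrak{sl}_2\text{-triple}\}$ is dense in $\mathfrak g_{-1}$, then the geometry is flat on a neighborhood of $x_0$. This holds for all projective structures.
\item[(5)] In general, ``open set with $x_0$ in its closure'' cannot be improved to ``neighborhood of $x_0$''. For each $n\ge4$ there is a smooth Lorentzian conformal structure on a ball in $\mathbb R^n$ with a strongly essential flow fixing $0$ that is not flat on any neighborhood of $0$.
\end{enumerate}
\end{theorem}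

\subsection{Outline of the proof}

Flatness is detected by the harmonic curvature $\kappa_H$, a function on $B$ with values in a representation $V$ of $P$ on which $\mathfrak g_1$ acts trivially (Section~\ref{sec:curv}). A triple $(Z,H,X)$ gives a curve issuing from $x_0$ along which the flow acts exactly as in the model (Section~\ref{sec:rays}). Section~\ref{sec:models} uses this to prove the theorem by hand for projective surfaces and isolates the two difficulties of the general case. The first is that $H$ may have negative eigenvalues on $V$, so that boundedness of $\kappa_H$ near $x_0$ is not enough. It is overcome by showing that $\kappa_H$ vanishes to infinite order (Sections~\ref{sec:jets} and~\ref{sec:alg}). The second is that points near the curve flow not to $x_0$ but to other fixed points; these turn out to be of the same type as $x_0$ (Section~\ref{sec:dyn}). Section~\ref{sec:example} contains the Lorentzian example.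

\section{Triples in a $|1|$-graded Lie algebra}\label{sec:triples}

In this section $\mathfrak g$ is any $|1|$-graded semisimple Lie algebra over $\mathbb R$ or $\mathbb C$. The subalgebras $\mathfrak g_{\pm1}$ are abelian. The derivation that multiplies $\mathfrak g_i$ by $i$ is inner, equal to $\operatorname{ad}E$ for the \emph{grading element} $E\in\mathfrak g_0$. The Killing form pairs $\mathfrak g_1$ and $\mathfrak g_{-1}$ nondegenerately.

For a triple $(Z,H,X)$ with $X\in\mathfrak g_{-1}$, formula \eqref{eq:model} gives $\eta_Z(X)=\frac12[H,X]=-X$. Triples thus supply the contracted rays, and we first show that they exist. Call a triple \emph{graded} if $Z\in\mathfrak g_1$, $H\in\mathfrak g_0$, $X\in\mathfrak g_{-1}$.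

\begin{lemma}\label{lem:triple}
Every $0\neq Z\in\mathfrak g_1$ belongs to a graded triple $(Z,H,X)$.
\end{lemma}

\begin{proof}
Since $\operatorname{ad}(Z)^3=0$, the Jacobson--Morozov theorem gives a triple $(Z,H',X')$ in $\mathfrak g$. Let $H$ be the $\mathfrak g_0$-component of $H'$ and $X_1$ the $\mathfrak g_{-1}$-component of $X'$. The components of degree $1$ of $[H',Z]=2Z$ and of degree $0$ of $[Z,X']=H'$ give $[H,Z]=2Z$ and $[Z,X_1]=H$. The third relation may fail, and we correct $X_1$ by an element of $\mathfrak c(Z)$.

Put $e=\operatorname{ad}Z$, $f=\operatorname{ad}X_1$, $h=\operatorname{ad}H$, so that $[e,f]=h$ and $e^ah=(h-2a)e^a$. Then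
\[
[f,e^i]=-\sum_{a=0}^{i-1}e^ahe^{i-1-a}=-i\,(h-(i-1))\,e^{i-1}.
\]
The space $\mathfrak c(Z)=\ker e$ is $h$-invariant. If $a=e^{i-1}y\in\mathfrak c(Z)$, then $e^iy=0$, and the identity applied to $y$ gives $i(h-(i-1))a=e^ify$. So $h-(i-1)$ maps $\mathfrak c(Z)\cap\operatorname{im}e^{i-1}$ into $\mathfrak c(Z)\cap\operatorname{im}e^{i}$. As $e^3=0$, we get $(h-2)(h-1)h=0$ on $\mathfrak c(Z)$. Hence $h+2$ is invertible on $\mathfrak c(Z)$ and on the invariant subspace $\mathfrak c(Z)\cap\mathfrak g_{-1}$. The defect $u=[H,X_1]+2X_1\in\mathfrak g_{-1}$ satisfies $[Z,u]=-2[Z,X_1]+[H,H]+2H=0$, so $u=[H,u']+2u'$ for some $u'\in\mathfrak c(Z)\cap\mathfrak g_{-1}$. Then $X=X_1-u'$ satisfies $[Z,X]=H$ and $[H,X]=-2X$.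
\end{proof}

For a graded triple let $\mathfrak g_i^{\,j}$ be the $j$-eigenspace of $\operatorname{ad}H$ in $\mathfrak g_i$. The shortness of the grading restricts these eigenvalues severely.

\begin{lemma}\label{lem:eig}
Let $(Z,H,X)$ be a graded triple. Then
\[
\mathfrak g_{-1}=\mathfrak g_{-1}^{0}\oplus\mathfrak g_{-1}^{-1}\oplus\mathfrak g_{-1}^{-2},\qquad
\mathfrak g_0=\mathfrak g_0^{-1}\oplus\mathfrak g_0^0\oplus\mathfrak g_0^1,\qquad
\mathfrak g_1=\mathfrak g_1^0\oplus\mathfrak g_1^1\oplus\mathfrak g_1^2 .
\]
Moreover: \textup{(a)} $\operatorname{ad}(Z)^{j+1}\mathfrak g_{-1}^{-j}=0$; \textup{(b)} $\mathfrak g_{-1}\cap\mathfrak c(Z)=\mathfrak g_{-1}^0$; \textup{(c)} $[\mathfrak g_0^1,Z]=0$ and $\mathfrak g_0^1$ is abelian; \textup{(d)} $[X,\mathfrak g_0^1]=\mathfrak g_{-1}^{-1}$ and $[Z,\mathfrak g_{-1}^{-1}]=\mathfrak g_0^1$.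
\end{lemma}

\begin{proof}
The element $E-\frac12H$ commutes with $Z,H,X$ and acts diagonalizably. Its eigenspaces are $\mathfrak{sl}_2$-submodules, so $\mathfrak g$ is a direct sum of irreducible submodules on each of which $E=\frac12H+\text{const}$. On a submodule of dimension $m+1$ the element $E$ has $m+1$ distinct eigenvalues spaced by $1$, all in $\{-1,0,1\}$. The possible submodules, with the $H$-eigenvalue in each degree, are therefore
\[
\begin{array}{c|ccc}
\text{dimension} & \mathfrak g_{-1} & \mathfrak g_0 & \mathfrak g_1\\ \hline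
1\ (\text{in any one degree}) & 0 & 0 & 0\\
2 & -1 & 1 & \\
2 & & -1 & 1\\
3 & -2 & 0 & 2
\end{array}
\]
The decompositions and (a), (b), (d) are read off from the table. For (c), $[\mathfrak g_0^1,Z]\subset\mathfrak g_1^3=0$ and $[\mathfrak g_0^1,\mathfrak g_0^1]\subset\mathfrak g_0^2=0$.
\end{proof}

Expanding exponentials gives, for scalars $a,c$,
\begin{equation}\label{eq:sl2}
e^{c\operatorname{ad}Z}X=X+cH-c^2Z,\quad e^{c\operatorname{ad}Z}H=H-2cZ,\quad e^{a\operatorname{ad}H}X=e^{-2a}X,\quad e^{a\operatorname{ad}H}Z=e^{2a}Z .
\end{equation}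

\section{Curvature and harmonic curvature}\label{sec:curv}

The facts in this section are from \cite[\S3.1]{CS}. The \emph{curvature function} is $\kappa(b)(A,C)=K(\widetilde A,\widetilde C)(b)$ for $A,C\in\mathfrak g$. It vanishes if $A\in\mathfrak p$. The Killing form identifies $(\mathfrak g/\mathfrak p)^*$ with $\mathfrak g_1$ as $P$-modules, so $\kappa$ is a function $B\to\Lambda^2\mathfrak g_1\otimes\mathfrak g$ with $\kappa(bp)=p^{-1}\cdot\kappa(b)$. On the spaces $\Lambda^k\mathfrak g_1\otimes\mathfrak g$ there is the $P$-equivariant boundary operator of Lie algebra homology,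
\[
\partial^*(Z_1\wedge\dots\wedge Z_k\otimes A)=\sum_{i=1}^k(-1)^i\,Z_1\wedge\dots\widehat{Z_i}\dots\wedge Z_k\otimes[Z_i,A],\qquad \partial^*\partial^*=0 .
\]
The geometry is \emph{normal} if $\partial^*\kappa=0$. The \emph{harmonic curvature} $\kappa_H$ is then the image of $\kappa$ in
\[
V=H_2(\mathfrak g_1,\mathfrak g)=\ker\partial^*/\operatorname{im}\partial^* .
\]
It is smooth, satisfies $\kappa_H(bp)=p^{-1}\cdot\kappa_H(b)$, and is invariant under local automorphisms. Its advantage over $\kappa$ is that $\mathfrak g_1$, and hence $\exp\mathfrak g_1$, acts trivially on $V$: for $Z\in\mathfrak g_1$ one has $\partial^*(Z\wedge\phi)=-Z\cdot\phi-Z\wedge\partial^*\phi$, so $Z\cdot\phi\in\operatorname{im}\partial^*$ when $\partial^*\phi=0$. Nothing is lost in passing to $\kappa_H$ on open sets.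

\begin{lemma}[{\cite[Theorem 3.1.12]{CS}}]\label{lem:harm}
If $\kappa_H$ vanishes over an open set $U\subset M$, then $K$ vanishes over $U$.
\end{lemma}

\begin{proof}
View $\kappa(b)$ as a map $\Lambda^2\mathfrak g_{-1}\to\mathfrak g$ with components $\kappa^{(\ell)}$ in $\mathfrak g_{\ell-2}$, $\ell=1,2,3$; the grading element acts on $\kappa^{(\ell)}$ by $\ell$. Let $\partial\phi(X_1,X_2,X_3)=\sum_{\mathrm{cyc}}[X_1,\phi(X_2,X_3)]$ be the cohomology differential of the abelian algebra $\mathfrak g_{-1}$. Evaluating the Bianchi identity $dK+[\omega,K]=0$ on $\widetilde X_1,\widetilde X_2,\widetilde X_3$, and using $\omega([\widetilde X_1,\widetilde X_2])=-\kappa(X_1,X_2)$, gives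
\[
\partial\kappa(X_1,X_2,X_3)+\sum_{\mathrm{cyc}}\Big(\widetilde X_1\cdot\kappa(X_2,X_3)+\kappa(\kappa(X_1,X_2),X_3)\Big)=0 .
\]
Suppose $\kappa^{(m)}=0$ over $U$ for $m<\ell$. The $\mathfrak g_{\ell-3}$-component of the sum involves $\kappa^{(\ell-1)}$ as a factor in every term, so it vanishes, and $\partial\kappa^{(\ell)}=0$. As $\partial^*$ commutes with $E$, normality gives $\partial^*\kappa^{(\ell)}=0$, and $\kappa_H=0$ gives $\kappa^{(\ell)}\in\operatorname{im}\partial^*$. By Kostant's Hodge decomposition, $\ker\partial\cap\operatorname{im}\partial^*=0$. Hence $\kappa^{(\ell)}=0$, and we induct on $\ell$.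
\end{proof}

We also use two consequences of the axioms for $\omega$. For curves $b(r)$ in $B$ and $p(r)$ in $P$,
\begin{equation}\label{eq:vel}
\omega\big(\tfrac{d}{dr}(bp)\big)=\operatorname{Ad}(p^{-1})\,\omega(b')+p^{-1}p' .
\end{equation}
With $p$ constant this yields
\begin{equation}\label{eq:expequi}
\exp(bp,A)=\exp(b,\operatorname{Ad}(p)A)\,p .
\end{equation}
The domain of $\exp$ is open in $B\times\mathfrak g$, and $\exp$ is smooth on it. If $\exp(b,A)$ is defined, then so is $\exp(b,\tau A)$ for $\tau\in[0,1]$.

\section{The flow along a ray}\label{sec:rays}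

From now on $\mathfrak g$ is simple and $\eta$ is an infinitesimal automorphism of an irreducible parabolic geometry. The function $\omega(\tilde\eta):B\to\mathfrak g$ encodes $\tilde\eta$, and we first identify its value at a higher-order zero.

\begin{lemma}\label{lem:iso}
Let $b\in B$ and $x=\pi(b)$.
\begin{enumerate}
\item[(a)] If $A=\omega(\tilde\eta)(b)\in\mathfrak p$, then $\varphi^t(b)=be^{tA}$ for all $t\in\mathbb R$.
\item[(b)] If the flow fixes $x$ with identity differential, then $\omega(\tilde\eta)(b)\in\mathfrak g_1$. If it is strongly essential at $x$, then $\omega(\tilde\eta)(b)\neq0$.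
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The curve $be^{tA}$ has velocity $(R_{e^{tA}})_*\zeta_A(b)=(R_{e^{tA}})_*\tilde\eta(b)=\tilde\eta(be^{tA})$, because $\tilde\eta$ is $P$-invariant.

(b) Since $\eta(x)=0$, we have $A=\omega(\tilde\eta)(b)\in\mathfrak p$. Identify $T_xM$ with $\mathfrak g/\mathfrak p$ by $\omega_b$. The flow sends a vector at $b$ with $\omega$-value $C$ to the vector at $be^{tA}$ with value $C$, and $R_{e^{-tA}}$ sends this to the vector at $b$ with value $\operatorname{Ad}(e^{tA})C$. So $d\varphi^t$ is the action of $\operatorname{Ad}(e^{tA})$ on $\mathfrak g/\mathfrak p$. It is trivial, so the $\mathfrak g_0$-component of $A$ lies in $\mathfrak k=\{A_0\in\mathfrak g_0:[A_0,\mathfrak g_{-1}]=0\}$. By duality under the Killing form $[\mathfrak k,\mathfrak g_1]=0$, and $[\mathfrak g_0,\mathfrak k]\subset\mathfrak k$ by the Jacobi identity. Thus $\mathfrak k$ is a proper ideal of the simple algebra $\mathfrak g$, so $\mathfrak k=0$ and $A\in\mathfrak g_1$. If $A=0$, then $\varphi^t(b)=b$; as $\varphi^t$ preserves every $\widetilde C$, it fixes $\exp(b,C)$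 for small $C\in\mathfrak g$. These points form a neighborhood of $b$, so $\eta$ vanishes near $x$.
\end{proof}

For $0\ne Z\in\mathfrak g_1$ let
\[
F_Z=\{b\in B:\ \omega(\tilde\eta)(b)=Z\}.
\]
In the setting of Theorem~\ref{thm:B}, $b_0\in F_Z$ with $0\ne Z\in\mathfrak g_1$, and the rest of the proof uses nothing else about $b_0$. The next lemma produces further points of $F_Z$ and shows that $\omega(\tilde\eta)$ agrees with the model to second order.

\begin{lemma}\label{lem:ode}
Let $b\in F_Z$.
\begin{enumerate}
\item[(a)] If $Y\in\mathfrak c(Z)$ and $\exp(b,Y)$ is defined, then $\exp(b,Y)\in F_Z$.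
\item[(b)] For $X\in\mathfrak g_{-1}$ near $0$, $\ \omega(\tilde\eta)(\exp(b,X))=Z+[Z,X]+\frac12[[Z,X],X]+O(|X|^3)$.
\end{enumerate}
\end{lemma}

\begin{proof}
From $0=(\mathcal L_{\tilde\eta}\omega)(\widetilde A)=d\omega(\tilde\eta,\widetilde A)+\widetilde A\cdot\omega(\tilde\eta)$ and the definition of $K$, the function $\psi(\tau)=\omega(\tilde\eta)(b(\tau))$ along $b(\tau)=\exp(b,\tau A)$ solves the linear equation
\begin{equation}\label{eq:ode}
\psi'=[\psi,A]-\kappa_{b(\tau)}(\psi,A),\qquad\psi(0)=Z .
\end{equation}
Since $Z\in\mathfrak p$, we have $\kappa_{b(\tau)}(Z,A)=0$ for all $\tau$. For $A=Y\in\mathfrak c(Z)$ the constant $Z$ is therefore the solution, which proves (a). For $A=X$ we get $\psi'(0)=[Z,X]\in\mathfrak p$. Differentiating \eqref{eq:ode} gives $\psi''(0)=[\psi'(0),X]-\frac{d}{d\tau}\big|_0\kappa_{b(\tau)}(Z,X)-\kappa_b(\psi'(0),X)=[[Z,X],X]$. A Taylor polynomial is determined by its restrictions to rays, so (b) follows.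
\end{proof}

The flow $\varphi^t$ is only local, and we will need it for all positive times. The following lemma lets us read off existence from an explicit formula.

\begin{lemma}\label{lem:cont}
Let $J$ be a compact interval, and let $c:J\to B$ and $\Phi:[0,\infty)\times J\to B$ be continuous. Suppose that $\varphi^t(c(r))=\Phi(t,r)$ for all $r\in J$ whenever $t\ge0$ and $\varphi^t$ is defined at all points of $c(J)$. Then $\varphi^t$ is defined on $c(J)$ for all $t\ge0$.
\end{lemma}

\begin{proof}
The set $I$ of $t\ge0$ for which $\varphi^t$ is defined on $c(J)$ is an interval containing $0$, and it is open in $[0,\infty)$ because the domain of the flow is open and $c(J)$ is compact. Suppose $I=[0,T)$ with $T<\infty$. For $t<T$ the integral curve through $c(r)$ stays in the compact set $\Phi([0,T]\times\{r\})$. A maximal integral curve with finite end time leaves every compact set, so each of these curves is defined at time $T$. Then $T\in I$, a contradiction.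
\end{proof}

Fix $b_0\in F_Z$ and a graded triple $(Z,H,X)$, and write $b_r=\exp(b_0,rX)$, $x_r=\pi(b_r)$. In the model, the action of $e^{tZ}$ on the ray $e^{rX}$ is computed in $SL(2,\mathbb R)$ with $Z=E_{12}$, $X=E_{21}$, $H=\operatorname{diag}(1,-1)$:
\[
e^{tZ}e^{rX}=\begin{pmatrix}1+tr&t\\ r&1\end{pmatrix}
=\begin{pmatrix}1&0\\ r\varepsilon&1\end{pmatrix}\begin{pmatrix}\varepsilon^{-1}&0\\0&\varepsilon\end{pmatrix}\begin{pmatrix}1&t\varepsilon\\0&1\end{pmatrix},\qquad \varepsilon=\frac1{1+tr}.
\]
The same formula holds in the curved geometry, because it concerns a single curve of constant $\omega$-velocity. For $\varepsilon>0$ write $\varepsilon^{\pm H}=e^{\pm(\log\varepsilon)H}\in P$.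

\begin{lemma}\label{lem:ray}
Let $s>0$ be such that $b_s$ is defined, and put $\hat b_r=b_re^{-Z/r}$ for $0<r\le s$. For all $t\geq0$, with $\varepsilon=(1+ts)^{-1}$, the flow $\varphi^t$ is defined at $b_s$ and $\hat b_s$, and
\begin{equation}\label{eq:ray}
\varphi^t(b_s)=b_{s\varepsilon}\,\varepsilon^{-H}e^{t\varepsilon Z},\qquad \varphi^t(\hat b_s)=\hat b_{s\varepsilon}\,\varepsilon^{-H}.
\end{equation}
Moreover $\omega(\tilde\eta)(\hat b_s)=-s^2X$; in particular $\eta(x_s)\neq0$.
\end{lemma}

\begin{proof}
For $r\in[0,s]$ put $\varepsilon_r=(1+tr)^{-1}$, $a=-\log\varepsilon_r$, $c=t\varepsilon_r$, and $\Phi(t,r)=b_{r\varepsilon_r}e^{aH}e^{cZ}$. For fixed $t$, derivatives in $r$ are $(r\varepsilon_r)'=\varepsilon_r^2$, $a'=c$, $c'=-c^2$. By \eqref{eq:vel} and \eqref{eq:sl2} the $\omega$-velocity of $r\mapsto\Phi(t,r)$ is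
\[
e^{-c\operatorname{ad}Z}e^{-a\operatorname{ad}H}(\varepsilon_r^2X)+c\,e^{-c\operatorname{ad}Z}H-c^2Z=(X-cH-c^2Z)+(cH+2c^2Z)-c^2Z=X ,
\]
and $\Phi(t,0)=b_0e^{tZ}$. If $\varphi^t$ is defined on the arc $\{b_r\}_{0\le r\le s}$, then $r\mapsto\varphi^t(b_r)$ has velocity $X$ because $\varphi^t$ preserves $\omega$, and it starts at $b_0e^{tZ}$ by Lemma~\ref{lem:iso}(a). So the two curves agree, and Lemma~\ref{lem:cont} gives the first formula for all $t\ge0$. The flow commutes with $P$, and $t\varepsilon-\frac1s=-\frac{\varepsilon}{s}$. Since $\varepsilon^{-H}e^{-(\varepsilon/s)Z}=e^{-Z/(s\varepsilon)}\varepsilon^{-H}$ by \eqref{eq:sl2}, the second formula follows.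

By \eqref{eq:vel} and \eqref{eq:sl2}, the curve $r\mapsto\hat b_r$ has velocity $e^{\operatorname{ad}Z/r}X+r^{-2}Z=X+r^{-1}H$. Differentiating the second formula at $t=0$, where $\dot\varepsilon=-s$, gives $-s^2(X+s^{-1}H)+sH=-s^2X$.
\end{proof}

The last statement explains the frames $\hat b_s$: they are frames over the ray in which $\tilde\eta$ looks like a pure translation. In these frames the flow moves down the ray and acts on the fiber by the diagonalizable element $\varepsilon^{-H}$ alone.

\begin{remark}\label{rem:lift}
The lift $\tilde\eta$ is unique. The difference of two lifts is a lift of the zero field. At each $b$ its $\omega$-value lies in $\mathfrak g_1$ by Lemma~\ref{lem:iso}(b), and a nonzero value would contradict $\eta(x_s)\neq0$ in Lemma~\ref{lem:ray}.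
\end{remark}

Invariance and equivariance of $\kappa_H$, together with the triviality of $\exp\mathfrak g_1$ on $V$, turn \eqref{eq:ray} into
\begin{equation}\label{eq:kray}
\kappa_H(b_s)=\varepsilon^{H}\cdot\kappa_H(b_{s\varepsilon})\qquad\text{for all }\varepsilon\in(0,1].
\end{equation}
The left side does not depend on $\varepsilon$. The whole proof consists in letting $\varepsilon\to0$ in this identity and in its extension to points near the ray.

\section{Two models}\label{sec:models}

\subsection{Projective structures}\label{sec:proj}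

Let $\mathfrak g=\mathfrak{sl}_{n+1}(\mathbb R)$ in block form $1+n$, with $\mathfrak g_{-1}$ the columns $X$ in the lower left block, $\mathfrak g_1$ the rows $R$ in the upper right block, and $\mathfrak g_0$ the block diagonal matrices $\operatorname{diag}(a,A)$. These act by $X\mapsto AX-aX$ and $R\mapsto aR-RA$. For a row $Z$ and a column $X$ we have $[Z,X]=\operatorname{diag}(ZX,-XZ)$, so
\begin{equation}\label{eq:proj}
[[Z,X],R]=(ZX)R+(RX)Z,\qquad [[Z,X],X]=-2(ZX)X .
\end{equation}
With $R=Z$ the first formula gives $2(ZX)Z$. Hence $(Z,[Z,X],X)$ is a triple exactly when $ZX=1$, and the multiples of such $X$ contain the dense set $\{ZX\neq0\}$. For $Z=(1,0,\dots,0)$ the field \eqref{eq:model} is $-x_1X$, whose flow is the one at the beginning of the paper.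

Now let $n=2$. Then $\Lambda^3\mathfrak g_1=0$ and $\Lambda^2\mathfrak g_1$ is a line, so $V$ is the kernel of $\partial^*(Z_1\wedge Z_2\otimes A)=Z_1\otimes[Z_2,A]-Z_2\otimes[Z_1,A]$, for a basis $Z_1,Z_2$. The elements $A$ commuting with $\mathfrak g_1$ are those of $\mathfrak g_1$, by the formulas above. Thus $V=\Lambda^2\mathfrak g_1\otimes\mathfrak g_1$. For a triple, \eqref{eq:proj} shows that $H$ has eigenvalues $2$ (on $Z$) and $1$ (on rows with $RX=0$) on $\mathfrak g_1$, hence $3$ on $\Lambda^2\mathfrak g_1$, and $5$ and $4$ on $V$. In \eqref{eq:kray}, $\varepsilon^H\to0$ while $\kappa_H(b_{s\varepsilon})\to\kappa_H(b_0)$. So $\kappa_H(b_s)=0$ for $s>0$, and for $s<0$ by the same argument for $-\eta$ and the triple $(-Z,H,-X)$. The points $x_s$ obtained from all triples are dense near $x_0$, so $\kappa_H$ vanishes near $x_0$, and by Lemma~\ref{lem:harm} the projective surface is flat near $x_0$.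

This argument used two features: $H$ is positive on $V$, and the rays are dense. Both fail in general.

\subsection{Negative eigenvalues}\label{sec:neg}

By Lemma~\ref{lem:eig}, the eigenvalues of $H$ on $\Lambda^2\mathfrak g_1\otimes\mathfrak g$, hence on $V$, are integers $\geq-2$. The value $-2$ occurs. Take $\mathfrak g=\mathfrak{sl}_5(\mathbb R)$ in block form $2+3$ (almost Grassmannian structures), with $Z=E_{13}$, $X=E_{31}$, $H=E_{11}-E_{33}$. The element $\phi=E_{24}\wedge E_{25}\otimes E_{31}$ has $\partial^*\phi=0$ and $H\cdot\phi=-2\phi$. It is not a boundary, since $E\cdot\phi=\phi$ while $E\ge2$ on $\Lambda^3\mathfrak g_1\otimes\mathfrak g$. In such a case $\varepsilon^H$ blows up like $\varepsilon^{-2}$, and \eqref{eq:kray} is useful only if $\kappa_H$ is known to vanish to high order at $b_0$.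

\subsection{A null special conformal flow}\label{sec:null}

On $\mathbb R^n$ with coordinates $x=(u,v,y)\in\mathbb R\times\mathbb R^{n-2}\times\mathbb R$ let
\[
Q(x)=\langle x,x\rangle=x^tJx=2uy+|v|^2
\]
be a Lorentzian form, with $|v|$ the Euclidean norm; here $J^t=J$ and $J^2=1$. Let $z=(0,0,1)$, a null vector with $\langle z,x\rangle=u$. The algebra $\mathfrak{so}(2,n)$ consists of the matrices
\[
\begin{pmatrix}a&R&0\\ x&A&-JR^t\\ 0&-x^tJ&-a\end{pmatrix},\qquad A^tJ+JA=0,
\]
with $x\in\mathfrak g_{-1}$ and $R\in\mathfrak g_1$. One has $[R,x]=\operatorname{diag}(Rx,\;JR^tx^tJ-xR,\;-Rx)$, and $\operatorname{diag}(a,A,-a)$ acts on $\mathfrak g_{-1}$ by $x\mapsto Ax-ax$. For $Z=2z^tJ$ the field \eqref{eq:model} is therefore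
\begin{equation}\label{eq:scf}
\eta(x)=Q(x)z-2\langle x,z\rangle x,\qquad\text{with flow}\qquad \varphi^t(x)=\frac{x+tQ(x)z}{1+2tu}.
\end{equation}
(The flow is derived in Section~\ref{sec:example}.) The equation $\eta(x)=-x$ reads $Q(x)z=(2u-1)x$. If $2u\ne1$, it forces $x\in\mathbb Rz$, then $Q(x)=u=0$ and $x=0$. So the rays given by triples lie in the null cone and have empty interior. The zeros of $\eta$ form the line $L=\mathbb Rz$, and $[Z,z]=0$. For $u>0$ and $t\to\infty$,
\[
\varphi^t(x)\to\frac{Q(x)}{2u}\,z .
\]
A point near a null ray thus flows to a point of $L$ close to $0$, but not to $0$ itself unless it is null. To get flatness on an open set one must know the vanishing of the jets of $\kappa_H$ at all of these limit points. Orbits with $u=0$, $v\neq0$ are the lines $x+t|v|^2z$, which leave every bounded set in both directions; near them the flow imposes no vanishing, and this is where the example of Section~\ref{sec:example} places its curvature.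

\section{The equation for the jets of the harmonic curvature}\label{sec:jets}

At a point of $F_Z$ the identity $\tilde\eta\cdot\kappa_H=0$ gives no information in lowest order, since $Z$ acts trivially on $V$. The next order is a nontrivial condition. For a $\mathfrak g_0$-module $V'$ and $Z\in\mathfrak g_1$, consider homogeneous polynomial maps $f:\mathfrak g_{-1}\to V'$ of degree $k\ge0$ with
\begin{equation}\tag{$*_Z$}
\tfrac12\,df(X)\big([[Z,X],X]\big)=[Z,X]\cdot f(X)\qquad\text{for all }X\in\mathfrak g_{-1}.
\end{equation}
The algebraic core of the paper is the following statement, proved in Section~\ref{sec:alg}.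

\begin{proposition}\label{prop:alg}
Let $\mathfrak g$ be real simple and $|1|$-graded, $0\neq Z\in\mathfrak g_1$, and $V=H_2(\mathfrak g_1,\mathfrak g)$. For every $k\ge0$ the only solution $f:\mathfrak g_{-1}\to V$ of $(*_Z)$ of degree $k$ is $f=0$.
\end{proposition}

\begin{example}
For projective surfaces take $Z=(1,0)$ and $X=(x,y)^t$. By \eqref{eq:proj}, $[Z,X]$ acts on rows by $(r_1,r_2)\mapsto(2xr_1+yr_2,\,xr_2)$, with trace $3x$, hence on $V=\Lambda^2\mathfrak g_1\otimes\mathfrak g_1$ by $(r_1,r_2)\mapsto(5xr_1+yr_2,\,4xr_2)$. The left side of $(*_Z)$ is $df(X)(-xX)=-kxf(X)$ by Euler's identity. So $(*_Z)$ reads $(k+4)xf_2=0$ and $(k+5)xf_1+yf_2=0$, whence $f=0$. The mechanism is a clash of signs: along a ray the equation asks for the $H$-eigenvalue $-k\le0$, and $V$ offers positive ones.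
\end{example}

\begin{proposition}\label{prop:jets}
If $b\in F_Z$ with $0\ne Z\in\mathfrak g_1$, then $\kappa_H$ vanishes to infinite order at $b$, as a function on $B$.
\end{proposition}

\begin{proof}
Let $\sigma(X)=\exp(b,X)$ for $X\in\mathfrak g_{-1}$ near $0$, and $h=\kappa_H\circ\sigma$. The map $(X,p)\mapsto\sigma(X)p$ is a diffeomorphism near $(0,e)$, and $\kappa_H(\sigma(X)p)=p^{-1}\cdot h(X)$. So it suffices to show that $h$ has zero Taylor series at $0$. Decompose
\[
\tilde\eta(\sigma(X))=T_X\sigma\cdot q(X)+\zeta_{\mu(X)}(\sigma(X)),\qquad q(X)\in\mathfrak g_{-1},\quad\mu(X)\in\mathfrak p ,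
\]
so that $\omega(\tilde\eta)(\sigma(X))=(\sigma^*\omega)_X(q(X))+\mu(X)$. Here $(\sigma^*\omega)_X$ is the inclusion $\mathfrak g_{-1}\subset\mathfrak g$ up to $O(|X|)$. The $\mathfrak g_{-1}$-component of Lemma~\ref{lem:ode}(b) gives $(1+O(|X|))\,q(X)=\frac12[[Z,X],X]+O(|X|^3)$, so $q(X)=\frac12[[Z,X],X]+O(|X|^3)$. The $\mathfrak g_0$-component then gives $\mu_0(X)=[Z,X]+O(|X|^2)$ for the $\mathfrak g_0$-part $\mu_0$ of $\mu$.

Equivariance gives $\zeta_\mu\cdot\kappa_H=-\mu\cdot\kappa_H=-\mu_0\cdot\kappa_H$. Hence $\tilde\eta\cdot\kappa_H=0$ reads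
\[
dh(X)(q(X))=\mu_0(X)\cdot h(X).
\]
Suppose the Taylor terms of $h$ of degree $<k$ vanish, and let $f$ be the term of degree $k$. Then $h=f+O(|X|^{k+1})$ and $dh=df+O(|X|^k)$, so the two sides equal the two sides of $(*_Z)$ up to $O(|X|^{k+2})$. Both sides of $(*_Z)$ are homogeneous of degree $k+1$, so $f$ solves $(*_Z)$, and $f=0$ by Proposition~\ref{prop:alg}. Induction on $k$ finishes the proof.
\end{proof}

\section{The equation has no solutions}\label{sec:alg}

We complexify, solve the problem for the most degenerate $Z$, a simple root vector, and reach all other $Z$ by a limiting argument. Throughout, $\mathfrak l$ is a complex semisimple $|1|$-graded Lie algebra and $V'$ a finite-dimensional $\mathfrak l_0$-module. Equation $(*_Z)$ is natural under $\mathfrak l_0$.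

\begin{lemma}\label{lem:nat}
Let $A\in\mathfrak l_0$ and $\gamma=e^{\operatorname{ad}A}$. If $f$ solves $(*_Z)$, then $f^A(X)=e^{-A}f(\gamma X)$ solves $(*_{\gamma^{-1}Z})$ and has the same degree.
\end{lemma}

\begin{proof}
Put $Z'=\gamma^{-1}Z$. Since $\gamma$ is an automorphism and $\gamma C$ acts on $V'$ as $e^ACe^{-A}$ for $C\in\mathfrak l_0$,
\[
\tfrac12df^A(X)([[Z',X],X])=\tfrac12e^{-A}df(\gamma X)([[Z,\gamma X],\gamma X])=e^{-A}\big(\gamma[Z',X]\big)f(\gamma X)=[Z',X]f^A(X).\qedhere
\]
\end{proof}

\subsection{The degenerate case}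

\begin{proposition}\label{prop:root}
Let $(Z,H,X_0)$ be a graded triple in $\mathfrak l$ with $\mathfrak l_{-1}^{-2}=\mathbb CX_0$. Let $V'$ be an irreducible $\mathfrak l_0$-module on which $H$ acts diagonalizably with at least one positive eigenvalue. Then for every $k\ge0$ the only solution of $(*_Z)$ with values in $V'$ is $f=0$.
\end{proposition}

Now $H$ may have eigenvalues of both signs on $V'$, so the condition $Hf(X_0)=-kf(X_0)$ along one ray is not contradictory. The case $k=0$ shows what replaces it. A constant solution $f_0\in V'$ is annihilated by $[Z,\mathfrak l_{-1}]$, which contains $H$ and, by Lemma~\ref{lem:eig}(d), $\mathfrak l_0^1$. By the Poincar\'e--Birkhoff--Witt theorem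
\begin{equation}\label{eq:pbw}
U(\mathfrak l_0)=U(\mathfrak l_0^{-1})\,U(\mathfrak l_0^0)\,U(\mathfrak l_0^1),
\end{equation}
so the submodule generated by $f_0$ has only $H$-eigenvalues $\le0$; it cannot be $V'$, and $f_0=0$. For general $k$ the vector $f(X_0)$ has eigenvalue $-k$, and we show that $\mathfrak l_0^1$ can raise it at most $k$ times. The bound comes from comparing degrees along the family of triples obtained by moving $X_0$ with $\mathfrak l_0^1$, which fixes $Z$.

\begin{proof}
Let $\mathfrak c=\mathfrak l_{-1}\cap\mathfrak c(Z)=\mathfrak l_{-1}^0$.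

\emph{Step 1: reduction modulo $\mathfrak c$.} Let $f$ solve $(*_Z)$ and $Y\in\mathfrak c$. Differentiating $(*_Z)$ in the direction $Y$ gives $(*_Z)$ for $\partial_Yf$ plus the terms $\frac12df(X)([[Z,Y],X]+[[Z,X],Y])$ on the left and $[Z,Y]f(X)$ on the right. These vanish, because $[Z,Y]=0$ and $[[Z,X],Y]=[[Z,Y],X]+[Z,[X,Y]]=0$. So $\partial_Yf$ is a solution. Suppose that nonzero solutions exist, and let $k$ be their minimal degree. Every solution $f$ of degree $k$ has $\partial_Yf=0$ for $Y\in\mathfrak c$; that is, $f$ is a polynomial on $\mathfrak l_{-1}/\mathfrak c\cong\mathbb CX_0\oplus\mathfrak l_{-1}^{-1}$.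

\emph{Step 2: $f(X_0)=0$ for every solution $f$ of degree $k$.} Let $Y\in\mathfrak l_0^1$ and $\tau\in\mathbb C$. Then
\[
X_\tau:=e^{\tau\operatorname{ad}Y}X_0=X_0+\tau[Y,X_0]+\tfrac{\tau^2}2[Y,[Y,X_0]],
\]
as the next term lies in $\mathfrak l_{-1}^1=0$. The quadratic term lies in $\mathfrak l_{-1}^0=\mathfrak c$, so by Step 1, $F(\tau):=f(X_\tau)=f(X_0+\tau[Y,X_0])$ is a polynomial of degree $\le k$ in $\tau$; without Step 1 the bound would be $2k$, which is too weak. Since $[Y,Z]=0$, Lemma~\ref{lem:nat} shows that $f^{\tau Y}$ solves $(*_Z)$. At $X_0$ the left side of $(*_Z)$ is $\frac12df^{\tau Y}(X_0)(-2X_0)=-kf^{\tau Y}(X_0)$ by Euler's identity. Hence $c(\tau):=f^{\tau Y}(X_0)=e^{-\tau Y}F(\tau)$ satisfies $Hc(\tau)=-kc(\tau)$. The element $Y$ raises $H$-eigenvalues by $1$, so it acts nilpotently on $V'$, and $c$ is a polynomial in $\tau$. In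
\[
F(\tau)=\sum_{j\ge0}\frac{\tau^j}{j!}\,Y^jc(\tau)
\]
the $j$-th summand is the projection of $F(\tau)$ to the $(j-k)$-eigenspace of $H$, so it has degree $\le k$. It is divisible by $\tau^j$, so it vanishes for $j=k+1$. Thus $Y^{k+1}c(\tau)=0$, and at $\tau=0$ we obtain $Y^{k+1}f(X_0)=0$ for all $Y\in\mathfrak l_0^1$. As $\mathfrak l_0^1$ is abelian, the coefficient of $t_1\cdots t_{k+1}$ in $(\sum t_iY_i)^{k+1}f(X_0)=0$ gives $Y_1\cdots Y_{k+1}f(X_0)=0$ for all $Y_i\in\mathfrak l_0^1$. So $U(\mathfrak l_0^1)f(X_0)$ involves only the eigenvalues $-k,\dots,0$, and by \eqref{eq:pbw} the submodule $U(\mathfrak l_0)f(X_0)$ involves only eigenvalues $\le0$. It is a proper submodule of the irreducible module $V'$, so $f(X_0)=0$.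

\emph{Step 3: $f=0$.} Let $f\neq0$ be a solution of degree $k$. For $Y\in\mathfrak l_0^1$, Step 2 applied to $f^Y$ gives $f(X_0+[Y,X_0])=0$. By Lemma~\ref{lem:eig}(d), $f$ vanishes on $X_0+\mathfrak l_{-1}^{-1}$. By homogeneity it vanishes on the dense subset of $\mathbb CX_0\oplus\mathfrak l_{-1}^{-1}$ where the $X_0$-coordinate is nonzero. So $f=0$, a contradiction.
\end{proof}

The positive eigenvalue is needed: for the trivial module, nonzero constants solve $(*_Z)$. The hypothesis $\mathfrak l_{-1}^{-2}=\mathbb CX_0$ enters only in Step 3, where it makes the rays of triples dense modulo $\mathfrak c$, as they are in the projective case.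

\subsection{Kostant's theorem and the positive eigenvalue}

Choose a Cartan subalgebra $\mathfrak h\ni E$; it lies in $\mathfrak l_0$, and each root space lies in one degree, which gives subsets $\Delta(\mathfrak l_i)$ of the root system. Choose positive roots $\Delta^+$ such that $\mathfrak l_0\oplus\mathfrak l_1$ contains all positive root spaces, and put $\Delta^+(\mathfrak l_0)=\Delta^+\cap\Delta(\mathfrak l_0)$. Let $\rho$ be half the sum of the positive roots, so that $\langle\rho,\alpha^\vee\rangle=1$ for simple $\alpha$. Let $\mathcal W$ be the Weyl group with length function $\ell$, and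
\[
\mathcal W^{\mathfrak p}=\{w\in\mathcal W:\ w^{-1}\Delta^+(\mathfrak l_0)\subset\Delta^+\},\qquad w\cdot\lambda=w(\lambda+\rho)-\rho .
\]
Kostant's theorem states: if $\mathbb V_\lambda$ is the irreducible $\mathfrak l$-module of highest weight $\lambda$, then $H^k(\mathfrak l_1,\mathbb V_\lambda)$ is the direct sum of the irreducible $\mathfrak l_0$-modules of highest weight $w\cdot\lambda$, over $w\in\mathcal W^{\mathfrak p}$ with $\ell(w)=k$. By duality, $H_k(\mathfrak l_1,\mathbb V_\lambda^*)\cong H^k(\mathfrak l_1,\mathbb V_\lambda)^*$ is the direct sum of the irreducible modules of \emph{lowest} weight $-w\cdot\lambda$.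

\begin{lemma}\label{lem:kostant}
The $\mathfrak l_0$-module $H_2(\mathfrak l_1,\mathfrak l)$ is a direct sum of irreducible modules. For each summand $V'$ there is a simple root $\alpha\in\Delta(\mathfrak l_1)$ such that $\alpha^\vee$ has an eigenvalue $\ge2$ on $V'$.
\end{lemma}

\begin{proof}
Each simple factor of $\mathfrak l$ is an irreducible $\mathfrak l$-module, self-dual by the Killing form. So Kostant's theorem applies, and $V'$ has a weight $\nu=-w\cdot\lambda$ with $\lambda$ dominant integral, $w\in\mathcal W^{\mathfrak p}$, $\ell(w)=2$. Since $w\neq1$, there is a simple root $\alpha$ with $w^{-1}\alpha<0$. Since $w\in\mathcal W^{\mathfrak p}$, $\alpha\notin\Delta(\mathfrak l_0)$, so $\alpha\in\Delta(\mathfrak l_1)$. The weight $\lambda+\rho$ pairs with every negative coroot to an integer $\le-1$. Hence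
\[
\langle\nu,\alpha^\vee\rangle=-\langle\lambda+\rho,(w^{-1}\alpha)^\vee\rangle+\langle\rho,\alpha^\vee\rangle\ge2.\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:roots}
Let $\alpha\in\Delta(\mathfrak l_1)$ be a simple root and $\mathfrak l'$ the simple factor of $\mathfrak l$ containing $\mathfrak l_\alpha$.
\begin{enumerate}
\item[(a)] $\langle\beta,\alpha^\vee\rangle\le1$ for all $\beta\in\Delta(\mathfrak l_1)\setminus\{\alpha\}$.
\item[(b)] $\mathfrak l'_1=\mathfrak l'\cap\mathfrak l_1$ is an irreducible $\mathfrak l_0$-module.
\end{enumerate}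
\end{lemma}

\begin{proof}
(a) The reflection $s_\alpha$ permutes the positive roots other than $\alpha$. So $s_\alpha\beta=\beta-\langle\beta,\alpha^\vee\rangle\alpha$ is positive, and its degree $1-\langle\beta,\alpha^\vee\rangle$ is $\ge0$.

(b) Let $0\ne Z'\in\mathfrak l_1'$. As $\mathfrak l'$ is an irreducible $\mathfrak l$-module and $[\mathfrak l_1,Z']=0$, the Poincar\'e--Birkhoff--Witt theorem gives $\mathfrak l'=U(\mathfrak l_{-1})U(\mathfrak l_0)Z'$. The part of degree $1$ is $\mathfrak l_1'=U(\mathfrak l_0)Z'$.
\end{proof}

\subsection{Proof of Proposition~\ref{prop:alg}}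

Let $\mathfrak l=\mathfrak g\otimes_{\mathbb R}\mathbb C$ with the complexified grading. Either $\mathfrak l$ is simple, or $\mathfrak g$ is complex and $\mathfrak l\cong\mathfrak g\oplus\overline{\mathfrak g}$, with $Z$ corresponding to $(Z,\bar Z)$. In both cases $Z$ has a nonzero component in every simple factor of $\mathfrak l$. A solution $f$ of degree $k$ extends to a complex polynomial solution on $\mathfrak l_{-1}$ with values in $V\otimes\mathbb C=H_2(\mathfrak l_1,\mathfrak l)$. If $f\neq0$, its projection to some irreducible summand $V'$ is a nonzero solution. Let $\alpha$ be as in Lemma~\ref{lem:kostant}, let $e_\alpha$ be a root vector, and let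
\[
S=\{Z''\in\mathfrak l_1:\ (*_{Z''})\text{ has a nonzero solution of degree $k$ with values in }V'\}.
\]
We have $Z\in S$, and we derive a contradiction by showing both $e_\alpha\notin S$ and $e_\alpha\in S$.

Choose $X_0\in\mathfrak l_{-\alpha}$ with $[e_\alpha,X_0]=\alpha^\vee$. Then $(e_\alpha,\alpha^\vee,X_0)$ is a graded triple, and $\mathfrak l_{-1}^{-2}=\mathfrak l_{-\alpha}=\mathbb CX_0$ by Lemma~\ref{lem:roots}(a). The element $\alpha^\vee\in\mathfrak h$ is diagonalizable on $V'$ with a positive eigenvalue. By Proposition~\ref{prop:root}, $e_\alpha\notin S$.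

Equation $(*_{Z''})$ says that $f$ lies in the kernel of a linear map $S^k\mathfrak l_{-1}^*\otimes V'\to S^{k+1}\mathfrak l_{-1}^*\otimes V'$ that depends linearly on $Z''$. Non-injectivity is a closed condition invariant under scaling, so $S$ is a closed cone. By Lemma~\ref{lem:nat}, $S$ is invariant under the group $\Gamma$ generated by the automorphisms $e^{\operatorname{ad}A}$, $A\in\mathfrak l_0$. Let $Z'\neq0$ be the component of $Z$ in the factor $\mathfrak l'$ containing $\mathfrak l_\alpha$. The span of $\Gamma Z'$ is $\Gamma$-invariant, hence $\mathfrak l_0$-invariant, hence equal to $\mathfrak l_1'$ by Lemma~\ref{lem:roots}(b). So for some $\gamma\in\Gamma$ the vector $\gamma Z'$ has a nonzero component in $\mathfrak l_\alpha$. As $\gamma$ preserves the simple factors, $\gamma Z=ce_\alpha+\sum_{\beta\ne\alpha}Z_\beta$ with $c\ne0$, $Z_\beta\in\mathfrak l_\beta$, $\beta\in\Delta(\mathfrak l_1)$. By Lemma~\ref{lem:roots}(a),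
\[
S\ni e^{-2t}e^{t\operatorname{ad}\alpha^\vee}\gamma Z=ce_\alpha+\sum_{\beta\neq\alpha}e^{t(\langle\beta,\alpha^\vee\rangle-2)}Z_\beta\ \longrightarrow\ ce_\alpha\qquad(t\to+\infty).
\]
Therefore $e_\alpha\in S$, the desired contradiction. \hfill$\square$

\section{The flow near a ray and the proof of flatness}\label{sec:dyn}

We extend \eqref{eq:kray} to points near the ray. Such points have the form $\exp(\hat b_s,\xi)$ with $\xi\in\mathfrak g_{-1}$ small, and by \eqref{eq:ray} the flow sends them to $\exp(b_{s\varepsilon}\,e^{-Z/(s\varepsilon)}\varepsilon^{-H},\xi)$. The frame escapes to infinity in the fiber as $\varepsilon\to0$. To see where the point goes, we move the group element out by \eqref{eq:expequi}, which replaces $\xi$ by $\operatorname{Ad}(e^{-Z/(s\varepsilon)}\varepsilon^{-H})\xi$. The factor $\varepsilon^{-H}$ contracts $\mathfrak g_{-1}^{-j}$ by $\varepsilon^j$, and each power of $\operatorname{ad}Z$ costs a factor $\varepsilon^{-1}$. By Lemma~\ref{lem:eig}(a) at most $j$ powers act nontrivially, so the two effects balance, and what survives in the limit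 commutes with $Z$.

\begin{proposition}\label{prop:flat}
Let $b_0\in F_Z$ with $0\neq Z\in\mathfrak g_1$, let $(Z,H,X)$ be a graded triple, and let $s>0$ be such that $b_s=\exp(b_0,sX)$ is defined. Then the geometry is flat on an open neighborhood $U_s$ of $x_s=\pi(b_s)$.
\end{proposition}

\begin{proof}
For $\xi=\xi_0+\xi_1+\xi_2\in\mathfrak g_{-1}$ with $\xi_j\in\mathfrak g_{-1}^{-j}$ and $\varepsilon\in(0,1]$, Lemma~\ref{lem:eig}(a) gives
\begin{equation}\label{eq:A}
A_\varepsilon(\xi):=\operatorname{Ad}\big(e^{-Z/(s\varepsilon)}\varepsilon^{-H}\big)\xi=\sum_{j=0}^2\sum_{m=0}^j\frac{(-1)^m}{m!\,s^m}\,\varepsilon^{\,j-m}\operatorname{ad}(Z)^m\xi_j .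
\end{equation}
This is linear in $\xi$ and polynomial in $\varepsilon$, so it extends to $\varepsilon\in[0,1]$, and
\[
A_0(\xi)=\xi_0-\frac1s[Z,\xi_1]+\frac1{2s^2}[Z,[Z,\xi_2]]\in\mathfrak c(Z),
\]
again by Lemma~\ref{lem:eig}(a). The arc $\{b_r\}_{0\le r\le s}$ is compact, so there is a ball $\mathfrak B\subset\mathfrak g$ about $0$ such that $\exp(b_r,A)$ is defined for all $r\in[0,s]$ and $A\in\mathfrak B$. Choose $\delta>0$ such that $A_\varepsilon(\xi)\in\mathfrak B$ for $|\xi|<\delta$ and $\varepsilon\in[0,1]$, and such that $\xi\mapsto\pi(\exp(\hat b_s,\xi))$ is a diffeomorphism from $\{|\xi|<\delta\}\subset\mathfrak g_{-1}$ onto an open neighborhood $U_s$ of $x_s$. (The point $\exp(\hat b_s,\xi)=\exp(b_s,A_1(\xi))e^{-Z/s}$ is defined by \eqref{eq:expequi}.)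

Fix $|\xi|<\delta$. For $t\ge0$ and $r\in[0,1]$, with $\varepsilon=(1+ts)^{-1}$, put
\[
c(r)=\exp(\hat b_s,r\xi),\qquad \Phi(t,r)=\exp\big(b_{s\varepsilon},rA_\varepsilon(\xi)\big)\,e^{-Z/(s\varepsilon)}\varepsilon^{-H}.
\]
The map $\Phi$ is defined and continuous, and $\Phi(t,r)=\exp(\hat b_{s\varepsilon}\varepsilon^{-H},r\xi)$ by \eqref{eq:expequi}. If $\varphi^t$ is defined on the arc $c$, then $r\mapsto\varphi^t(c(r))$ has $\omega$-velocity $\xi$ and starts at $\hat b_{s\varepsilon}\varepsilon^{-H}$ by \eqref{eq:ray}, so it equals $\Phi(t,r)$. By Lemma~\ref{lem:cont}, $\varphi^t(c(1))=\Phi(t,1)$ for all $t\ge0$. As $t$ runs through $[0,\infty)$, $\varepsilon$ runs through $(0,1]$. Invariance and equivariance of $\kappa_H$ and the triviality of $\exp\mathfrak g_1$ on $V$ give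
\begin{equation}\label{eq:key}
\kappa_H(\exp(\hat b_s,\xi))=\varepsilon^H\cdot g(\varepsilon),\qquad g(\varepsilon)=\kappa_H\big(\exp(b_{s\varepsilon},A_\varepsilon(\xi))\big),\qquad\varepsilon\in(0,1].
\end{equation}
The curve $\varepsilon\mapsto\exp(b_{s\varepsilon},A_\varepsilon(\xi))$ is smooth on $[0,1]$ and starts at $b'=\exp(b_0,A_0(\xi))$. Since $A_0(\xi)\in\mathfrak c(Z)$, Lemma~\ref{lem:ode}(a) gives $b'\in F_Z$. By Proposition~\ref{prop:jets}, $\kappa_H$ vanishes to infinite order at $b'$, so $g(\varepsilon)=O(\varepsilon^N)$ for every $N$. On the other hand $H$ is diagonalizable on $V$ with eigenvalues $\ge-2$ (Section~\ref{sec:neg}), so $\|\varepsilon^H\|\le C\varepsilon^{-2}$ on $(0,1]$. Letting $\varepsilon\to0$ in \eqref{eq:key} gives $\kappa_H(\exp(\hat b_s,\xi))=0$. By equivariance $\kappa_H$ vanishes over $U_s$, and by Lemma~\ref{lem:harm} so does $K$.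
\end{proof}

The proof needs only $g(\varepsilon)=O(\varepsilon^3)$, that is, Proposition~\ref{prop:alg} for $k=0,1,2$.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $b_0\in\pi^{-1}(x_0)$. By Lemma~\ref{lem:iso}(b), $b_0\in F_Z$ with $0\neq Z\in\mathfrak g_1$. Choose a graded triple by Lemma~\ref{lem:triple} and $s_0>0$ such that $b_{s_0}$ is defined. The set $U=\bigcup_{0<s\le s_0}U_s$ is open, the geometry is flat on it, and $x_0=\lim_{s\to0}x_s\in\overline U$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}, parts (1)--(4)]
That $0\neq Z\in\mathfrak g_1$ is Lemma~\ref{lem:iso}(b).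

(1) Triples exist by Lemma~\ref{lem:triple}. For $s>0$ the claim is Proposition~\ref{prop:flat}. For $s<0$ apply that proposition to $-\eta$, the triple $(-Z,H,-X)$ and the parameter $-s$. For $Y\in\mathfrak c(Z)$ the point $\exp(b_0,Y)$ lies in $F_Z$ by Lemma~\ref{lem:ode}(a), so the proposition applies with this base point.

(2) All derivatives of $\kappa$ vanish on $\pi^{-1}(U)$, with $U$ as in the proof of Theorem~\ref{thm:A}. The closure of $\pi^{-1}(U)$ contains $\pi^{-1}(x_0)$, so they vanish there by continuity. That proof used only $b_0\in F_Z$, so the same holds over $\pi(\exp(b_0,Y))$.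

(3) Suppose the geometry is analytic and a strongly essential flow exists near some point. By Theorem~\ref{thm:A}, applied to a connected neighborhood of that point, $\kappa$ vanishes over a nonempty open set. The set of points of $M$ at which $K$ vanishes to infinite order is thus nonempty. It is closed by continuity and open by analyticity, so it is $M$. Conversely, a locally flat geometry is, near any given point, isomorphic to the restriction of $G\to G/P$ to a neighborhood of $o$; since $G$ acts transitively by automorphisms, the given point may be taken to correspond to $o$. For $0\ne Z\in\mathfrak g_1$ the field \eqref{eq:model} is an infinitesimal automorphism that is homogeneous quadratic in the chart, so its flow fixes $o$ with identity differential. For a graded triple, $\eta_Z(sX)=-s^2X\neq0$ for $s\ne0$, so $\eta_Z$ does not vanish on any neighborhood of $o$.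

(4) Use the chart $X\mapsto\pi(\exp(b_0,X))$ on a small ball in $\mathfrak g_{-1}$. By (1), $K$ vanishes over a dense set of points of the ball, hence over the whole ball by continuity. The density hypothesis for projective structures was verified after \eqref{eq:proj}.
\end{proof}

\begin{remark}[the hypotheses]
The $|1|$-grading is used through Lemma~\ref{lem:eig}: part (a) keeps \eqref{eq:A} bounded, and parts (b)--(d) drive Proposition~\ref{prop:root}. Normality is used to replace $\kappa$ by $\kappa_H$, whose values are controlled by Kostant's theorem. Simplicity of $\mathfrak g$ is used in Lemma~\ref{lem:iso} and to ensure that $Z$ has a component in every simple factor of $\mathfrak l$. It cannot be weakened to semisimplicity. Take the product of a model $G'\to G'/P'$ with a nowhere flat normal geometry on a manifold $M''$, such as the conformal structure of the metric $\hat g$ of Section~\ref{sec:example} with $n=4$ and $f=\hat v_1^2-\hat v_2^2$, whose Weyl tensor vanishes nowhere by \eqref{eq:weyl}. The curvature of the product is that of the second factor, so the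 product is normal and nowhere flat. Yet $(\eta_{Z'},0)$ with $0\neq Z'\in\mathfrak g_1'$ generates a strongly essential flow at each point of $\{o\}\times M''$.
\end{remark}

\section{A Lorentzian structure that is not flat near the fixed point}\label{sec:example}

We prove Theorem~\ref{thm:B}(5), in the notation of Section~\ref{sec:null}, with $n\ge4$ and the flat metric $dx^2=2\,du\,dy+|dv|^2$. The idea is that an inversion turns the field \eqref{eq:scf} into a null translation, that many curved metrics are invariant under a null translation, and that the perturbation can be placed on orbits that leave a small ball about $0$.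

\subsection{The metric}

On $\{Q\neq0\}$ let $\iota(x)=\hat x=x/Q(x)$. Since $Q(\hat x)=1/Q(x)$, $\iota$ is an involution. From $d\hat x=Q^{-1}dx-2Q^{-2}\langle x,dx\rangle x$ we get $\iota^*(d\hat x^2)=Q^{-2}dx^2$, as the two terms in $\langle x,dx\rangle^2$ cancel. The translation $\hat x\mapsto\hat x+tz$ satisfies $\hat x+tz=(x+tQz)/Q$ and $Q(\hat x+tz)=(1+2tu)/Q$. So in the coordinates $x$ it is $x\mapsto(x+tQz)/(1+2tu)$, and its $t$-derivative at $0$ is $Qz-2ux$. Thus $\partial_{\hat y}$ corresponds to the field $\eta$ of \eqref{eq:scf}, and the formula for the flow, valid on the dense set $\{Q\neq0\}$, holds everywhere by continuity. The functions $\hat u=u/Q$ and $\hat v=v/Q$ are constant along orbits, and by Section~\ref{sec:null} an orbit with $\hat u\ne0$ can only accumulate at $z/(2\hat u)\in L$. If $|\hat u|<1$, this point is far from $0$.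

Let $\chi\in C_c^\infty(-1,1)$ with $\chi=1$ near $0$, let $f(\hat u,\hat v)=\chi(\hat u)e^{-|\hat v|^2}$, and put
\[
\hat g=2\,d\hat u\,d\hat y+|d\hat v|^2+f\,d\hat u^2,\qquad g=Q^2\,\iota^*\hat g=dx^2+h,\qquad h=Q^{-2}f(\hat u,\hat v)\,(Q\,du-u\,dQ)^2 .
\]
The metric $\hat g$ is Lorentzian, since its $(\hat u,\hat y)$-block has determinant $-1$. Let $D$ be a Euclidean ball about $0$ on which $|y|<1/16$, and set $h=0$ where $Q=0$.

\begin{lemma}
The tensor $g$ is a smooth Lorentzian metric on $D$.
\end{lemma}

\begin{proof}
On $D$ we have $|2uy|\le\frac18|u|$. Suppose $Q(x)\neq0$ and $f\ne0$ at $x$. Then $|\hat u|<1$, so $|u|\le|Q|\le\frac18|u|+|v|^2$. Hence $|u|\le\frac87|v|^2$ and $Q\ge|v|^2-\frac17|v|^2$. Thus $h$ vanishes off the relatively closed set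
\[
C=\{x\in D:\ |u|\le2|v|^2,\ Q\ge\tfrac12|v|^2\}.
\]
A point of $C$ with $v=0$ has $u=0$ and lies on $L=\{u=0,v=0\}$. So points of $C\setminus L$ have $v\ne0$ and $Q>0$, and $h$ is smooth near them; near points of $D\setminus C$, $h=0$. Therefore $h$ is smooth on $D\setminus L$. On $C\setminus L$ we have $\frac12|v|^2\le Q\le|v|^2+\frac14|v|^2\le2|v|^2$, so $|\hat v|\ge\frac1{2|v|}$. Every partial derivative of a component of $h$ is a finite sum of terms $p(x)\,Q^{-m}\chi^{(a)}(\hat u)e^{-|\hat v|^2}$ with $p$ a polynomial, so it is bounded on $C\setminus L$ by $c\,|v|^{-2m}e^{-1/(4|v|^2)}$ for suitable $c,m$, and it is zero on $D\setminus C$. The distance to $L$ is at least $|v|$, and the bound is $O(|v|^N)$ for every $N$. Hence every derivative of $h$ on $D\setminus L$ is $O(\operatorname{dist}(x,L)^N)$ for every $N$. Such a function, extended by $0$ to $L$, is differentiable on $L$ with zero derivative, and its first derivatives are of the same kind; by induction $h$ is smooth on $D$ with zero Taylor series along $L$. Where $Q\neq0$, $g$ is a positive multiple of the Lorentzian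 metric $\iota^*\hat g$; where $Q=0$, $g=dx^2$.
\end{proof}

\subsection{The flow}

The field $\partial_{\hat y}$ is Killing for $\hat g$, so $\eta$ is a conformal field for $g$ on the dense set $\{Q\neq0\}$. The trace-free part of $\mathcal L_\eta g$ is continuous, so $\eta$ is conformal on $D$. It therefore lifts to the canonical normal Cartan geometry of the conformal class $[g]$, modeled on $\mathfrak{so}(2,n)$. As a nonzero homogeneous quadratic field, $\eta$ vanishes identically on no open set, and its flow fixes $0$ with identity differential. So the flow is strongly essential at $0$.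

\subsection{The Weyl tensor}

We compute for $\hat g$ with a general function $f(\hat u,\hat v)$, dropping hats and writing $\partial_i=\partial_{v_i}$, $f_i=\partial_if$. The only nonconstant metric coefficient is $g_{uu}=f$, and the inverse metric has $g^{uy}=1$, $g^{uu}=0$, $g^{ij}=\delta_{ij}$. The Levi-Civita connection is
\[
\nabla\partial_y=0,\qquad \nabla_{\partial_i}\partial_j=0,\qquad \nabla_{\partial_i}\partial_u=\nabla_{\partial_u}\partial_i=\tfrac12f_i\,\partial_y,\qquad \nabla_{\partial_u}\partial_u=\tfrac12f_u\,\partial_y-\tfrac12\textstyle\sum_jf_j\,\partial_j .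
\]
Hence $R(\partial_i,\partial_u)\partial_u=-\frac12\sum_jf_{ij}\partial_j$, $R(\partial_i,\partial_u)\partial_j=\frac12f_{ij}\partial_y$, $R(\partial_i,\partial_j)=0$, and $R$ vanishes whenever $\partial_y$ is inserted. Taking traces, $\operatorname{Ric}=-\frac12(\sum_if_{ii})\,du^2$, and the scalar curvature is $0$ because $g^{uu}=0$. The Schouten tensor is $\operatorname{Ric}/(n-2)$, and its contribution to $g(R(\partial_i,\partial_u)\partial_u,\partial_j)$ is $\delta_{ij}\operatorname{Ric}_{uu}/(n-2)$. So the Weyl tensor has the components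
\begin{equation}\label{eq:weyl}
W_{uiuj}=-\tfrac12\Big(f_{ij}-\frac{\delta_{ij}}{n-2}\sum_kf_{kk}\Big),
\end{equation}
that is, $-\frac12$ times the trace-free part of the Hessian of $f$ in the $n-2$ variables $v$.

For $f=\chi(\hat u)e^{-|\hat v|^2}$ at $\hat u=0$ we have $f_{ij}=(4\hat v_i\hat v_j-2\delta_{ij})e^{-|\hat v|^2}$, so \eqref{eq:weyl} equals $-2e^{-|\hat v|^2}\big(\hat v_i\hat v_j-\frac{|\hat v|^2}{n-2}\delta_{ij}\big)$. For $\hat v\neq0$ this is nonzero, because the rank-one matrix $\hat v_i\hat v_j$ is not a multiple of the identity when $n-2\ge2$; this is where $n\ge4$ is used. The points $\hat x=(0,\hat v,0)$ correspond to $x=(0,\hat v/|\hat v|^2,0)$, which tend to $0$ as $|\hat v|\to\infty$. The vanishing of the Weyl tensor is conformally invariant and necessary for conformal flatness, so $g$ is not conformally flat on any neighborhood of $0$. This completes the proof of Theorem~\ref{thm:B}. \hfill$\square$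

\medskip
The example matches the rest of Theorem~\ref{thm:B}: the perturbation $h$ vanishes near every null point of $D\setminus L$, since $Q>0$ on $C\setminus L$, and it vanishes to infinite order along the line $L$ of fixed points.

\begin{thebibliography}{9}

\bibitem{CS}
\v{C}ap and Slov\'ak, \emph{Parabolic Geometries I}.

\bibitem{MN}
Karin Melnick and Katharina Neusser, \emph{Strongly essential flows on irreducible parabolic geometries}, arXiv:1410.4647 (2014).

\end{thebibliography}
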